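\title{Prescribing multiple eigenvalues of the Hodge Laplacian on coexact forms}

\begin{abstract}
Let $M$ be a closed, connected, oriented manifold of dimension $n\ge 3$ and let $1\le p\le n-2$. We show that every finite nondecreasing sequence of positive numbers, with arbitrary repetitions, is the beginning of the spectrum of the Hodge Laplacian on coexact $p$-forms for some smooth metric on $M$. The only exception is the case $n=2p+1$ with $p$ even, where all multiplicities are even and every such sequence is realized with each term doubled. It follows that on the sphere $S^n$, $n\ge3$, the first eigenvalue in any degree can have arbitrarily large multiplicity, which answers a question of Jammes. In dimension $2p+1$ the metric is concentrated conformally on linked tubes $S^p\times D^{p+1}$; the low spectrum is then governed by a weighted linking matrix, and Brouwer's fixed point theorem turns approximate equalities of eigenvalues into exact ones. The higher dimensions are reached through a long cylinder and a thin product.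
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a compact, connected, oriented Riemannian manifold without boundary, of dimension $n$, and let $\Delta=d\delta+\delta d$ be the Hodge Laplacian on differential forms. The kernel of $\Delta$ is the space of harmonic forms, whose dimension is fixed by the topology of $M$. The rest of the spectrum splits according to the Hodge decomposition: an eigenspace with nonzero eigenvalue is the sum of its exact and its coexact parts, and $d$ maps the coexact eigenforms of degree $p$ isomorphically onto the exact eigenforms of degree $p+1$ with the same eigenvalue. The nonzero spectrum in all degrees is therefore described, without redundancy between consecutive degrees, by the eigenvalues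
\[
0<\mu_{p,1}(M,g)\le\mu_{p,2}(M,g)\le\cdots,\qquad 0\le p\le n-1,
\]
of $\Delta$ on coexact $p$-forms, repeated according to multiplicity. We call $\mu_{p,1}$ the \emph{first eigenvalue in degree $p$}. For $p=0$ it is the first nonzero eigenvalue of the Laplacian on functions. In general $1/\mu_{p,1}$ is the best constant $C$ such that every exact $(p+1)$-form $\omega$ has a primitive $\varphi$ with $\|\varphi\|^2\le C\|\omega\|^2$, and the multiplicity of $\mu_{p,1}$ is the dimension of the space of forms $\omega$ for which this constant cannot be improved. The Hodge star exchanges exact $(p+1)$-forms and coexact $(n-p-1)$-forms and commutes with $\Delta$, so that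
\begin{equation}\label{eq:duality}
\mu_{p,i}(M,g)=\mu_{n-1-p,i}(M,g).
\end{equation}

How large can the multiplicity of $\mu_{p,1}$ be? The following facts are recorded in \cite{Jammes}.
\begin{enumerate}
\item[(i)] (Y.~Colin de Verdi\`ere.) On every compact manifold of dimension $n\ge3$ and for every $N\ge1$, there is a metric for which the first nonzero eigenvalue on functions has multiplicity exactly $N$.
\item[(ii)] For $n\ge4$ and $1\le p<n/2$ there is a manifold $M$ of dimension $n$, a product, that carries for every $k\ge1$ a metric for which $\mu_{p,1}$ has multiplicity at least $k$.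
\item[(iii)] Let $M$ be compact and connected, of dimension $2k+1$ or $2k+2$ with $k\ge1$, let $V>0$ and $N\ge 1$, and for each $p\in\{1,\dots,k\}$ let $0<\nu_{p,1}\le\dots\le\nu_{p,N}$ be a sequence in which no value occurs more than twice. Then some metric of volume $V$ satisfies $\mu_{p,i}=\nu_{p,i}$ for all $i\le N$ and all $p\in\{1,\dots,k\}$.
\end{enumerate}
Statement (ii) concerns a manifold chosen for the purpose, and (iii) concerns every manifold but stops at multiplicity two. The sphere is the test case in which the topology offers no help, and the following question is posed as open in \cite{Jammes}: \emph{for $n\ge3$ and $0\le p\le n-1$, is the multiplicity of $\mu_{p,1}(S^n,g)$ unbounded as $g$ ranges over all Riemannian metrics?}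

A count of parameters suggests that it is. Among real symmetric $N\times N$ matrices, the multiples of the identity have codimension $N(N+1)/2-1$, a finite number, while the space of metrics has infinite dimension. A count proves nothing, however, unless the parameters are known to move a cluster of $N$ eigenvalues in all these directions, and the spectrum of forms does obey constraints that no metric can remove: part (b) of the theorem below contains one. We prove that this is the only constraint on the beginning of the spectrum in a given degree.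

\begin{theorem}\label{thm:main}
Let $M$ be a compact, connected, oriented manifold without boundary, of dimension $n\ge3$. Let $1\le p\le n-2$ and let $0<\nu_1\le\dots\le\nu_N$ be real numbers, with arbitrary repetitions.
\begin{enumerate}
\item[(a)] Unless $n=2p+1$ with $p$ even, there is a smooth metric $g$ on $M$ with $\mu_{p,i}(M,g)=\nu_i$ for $i\le N$ and $\mu_{p,N+1}(M,g)>\nu_N$.
\item[(b)] If $n=2p+1$ with $p$ even, then for every metric all multiplicities in degree $p$ are even, and there is a smooth metric $g$ on $M$ with $\mu_{p,2i-1}(M,g)=\mu_{p,2i}(M,g)=\nu_i$ for $i\le N$ and $\mu_{p,2N+1}(M,g)>\nu_N$.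
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:sphere}
For $M$ as above and $1\le p\le n-2$, the set of multiplicities of $\mu_{p,1}(M,g)$, as $g$ varies, is $\{1,2,3,\dots\}$ in case \textup{(a)} and $\{2,4,6,\dots\}$ in case \textup{(b)}. For every $n\ge3$ and every $0\le p\le n-1$, the multiplicity of $\mu_{p,1}(S^n,g)$ is unbounded.
\end{corollary}

\begin{proof}
Take $\nu_1=\dots=\nu_N$ in Theorem~\ref{thm:main}: the strict inequality gives multiplicity exactly $N$ in case (a) and $2N$ in case (b), and odd values are excluded in case (b). The degree $p=0$ is covered by (i), and $p=n-1$ follows from it by \eqref{eq:duality}.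
\end{proof}

The case $n=3$, $p=1$ falls under (a). Statements (ii) and (iii) are not used below. Theorem~\ref{thm:main} treats one degree at a time and does not prescribe the volume; conversely, the parity in (b) shows that for $n=2k+1$, $k$ even and $p=k$, statement (iii) cannot be read literally when a value $\nu_{p,i}$ is simple.

By \eqref{eq:duality} we may and do assume $1\le p\le (n-1)/2$; the degree $p$ is its own dual when $n=2p+1$, so the exceptional case is not affected. There remain three cases, each built on the previous one: $n=2p+1$ (Section~\ref{sec:odd}), $n=2p+2$ (Section~\ref{sec:even}) and $n\ge2p+3$ (Section~\ref{sec:high}). Section~\ref{sec:forms} rewrites the spectrum as that of a compact operator on a space that does not depend on the metric, and proves the parity. Section~\ref{sec:idea} presents the idea for $n=3$ and isolates its algebraic core. Section~\ref{sec:abstract} contains the operator theory, and Section~\ref{sec:tubes} the construction of the links. The orientation of $M$ enters through the Hodge star and the integration of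 $n$-forms; all constructions take place in a ball, and the connectedness of $M$ is not used in the proof of Theorem~\ref{thm:main}.

\section{Exact forms, primitives and helicity}\label{sec:forms}

\subsection{The operator $T_g$}

The space of coexact forms moves with the metric, while the space of exact forms does not. Since we must compare many metrics, we read the spectrum on exact forms.

On a compact oriented manifold $\mathcal N$, possibly with smooth boundary, $L^2\Omega^k(\mathcal N)$ denotes the space of square integrable $k$-forms; as a topological vector space it does not depend on the metric. The star is normalized by $\alpha\wedge *\beta=\langle\alpha,\beta\rangle\,dv$, and $\delta=\pm*d*$ is the formal adjoint of $d$. The differential is taken in the sense of distributions: for $\varphi$ of degree $k$, the equation $d\varphi=\omega$ means $\int\omega\wedge\zeta=(-1)^{k+1}\int\varphi\wedge d\zeta$ for all smooth $\zeta$ with compact support in the interior. Let $\operatorname{Dom}(d)=\{\varphi\in L^2: d\varphi\in L^2\}$. On this domain $d$ is a closed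 operator, and Friedrichs mollification shows that forms smooth up to the boundary are dense in $\operatorname{Dom}(d)$ for the graph norm $\|\varphi\|+\|d\varphi\|$.

Let $M$ be closed, and let $Z^k(M)=d(\operatorname{Dom}(d))\subset L^2\Omega^k(M)$ be the space of exact forms. By Hodge theory, $L^2\Omega^k$ is the orthogonal sum of three closed subspaces: $Z^k$, the harmonic forms, and the coexact forms $*Z^{n-k}$; the kernel of $d$ is the sum of the first two. The forms $*\zeta$ with $\zeta$ smooth and closed are dense in the sum of the last two, whence the criterion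
\begin{equation}\label{eq:exact}
\omega\in Z^k(M)\iff \int_M\omega\wedge\zeta=0\ \text{ for every smooth closed $(n-k)$-form }\zeta .
\end{equation}
For a metric $g$ and $\omega\in Z^{p+1}(M)$, let $\mathcal P_g\omega$ be the coexact primitive of $\omega$. It is orthogonal to $\ker d$, hence it is the primitive of smallest norm. Put
\[
q_g(\omega)=\|\omega\|_g^2,\qquad b_g(\omega)=\min\{\|\varphi\|_g^2: d\varphi=\omega\}=\|\mathcal P_g\omega\|_g^2 ,
\]
and use the same letters for the associated bilinear forms. Let $T_g=\mathcal P_g^*\mathcal P_g$ be the operator that represents $b_g$ with respect to $q_g$, so that $b_g(\omega,\omega')=q_g(T_g\omega,\omega')$. If $(\alpha_i)$ is an orthonormal basis of coexact $p$-forms with $\delta d\alpha_i=\mu_{p,i}\alpha_i$, the forms $e_i=\mu_{p,i}^{-1/2}d\alpha_i$ are an orthonormal basis of $Z^{p+1}$, and $\mathcal P_ge_i=\mu_{p,i}^{-1/2}\alpha_i$. Hence $\mathcal P_g$ and $T_g$ are compact, and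
\begin{equation}\label{eq:T}
T_ge_i=\mu_{p,i}^{-1}e_i .
\end{equation}
Prescribing the first eigenvalues in degree $p$ thus means prescribing the largest eigenvalues of $T_g$ on $Z^{p+1}$, and the eigenvectors of $T_g$ for $\lambda$ are the exact eigenforms of $\Delta$ for $1/\lambda$.

Under a conformal change, a form $\omega$ of degree $k$ satisfies
\begin{equation}\label{eq:conformal}
\|\omega\|^2_{F^2g}=\int_M F^{\,n-2k}|\omega|_g^2\,dv_g .
\end{equation}
For a constant $F=c$ this gives $T_{c^2g}=c^2T_g$.

The fixed point argument requires continuity with respect to the metric, and the $C^0$ topology suffices.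

\begin{lemma}\label{lem:continuity}
Let $(g_A)$ be a family of metrics on $M$ that depends continuously, in the $C^0$ norm, on a parameter $A$ in a compact metric space. Then $\mathcal P_{g_A}$, $T_{g_A}$ and the star of $g_A$ are continuous in $A$ for the operator norm. If $E_A$ is a continuous family of linear maps from a finite-dimensional Euclidean space to $Z^k(M)$, its adjoint with respect to $q_{g_A}$ is continuous in $A$.
\end{lemma}

\begin{proof}
Fix a reference metric $g_*$ and denote by $\dagger$ the adjoints for $g_*$. The scalar product of $g_A$ on $L^2\Omega^k$ is $\langle Q_A\,\cdot,\cdot\rangle_*$, where $Q_A$ is multiplication by a positive bundle endomorphism given pointwise by a continuous function of $g_A$; so $Q_A$ and $Q_A^{-1}$ are norm continuous and uniformly bounded, and the star is norm continuous for the same reason. If $J$ is the inclusion of a fixed closed subspace, the $g_A$-orthogonal projection onto it is $J(J^\dagger Q_AJ)^{-1}J^\dagger Q_A$, which is norm continuous. Let $\Pi_A$ be this projection for the subspace $\ker d$.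 The form $(1-\Pi_A)\mathcal P_{g_*}\omega$ is a primitive of $\omega$ that is $g_A$-orthogonal to $\ker d$, so $\mathcal P_{g_A}=(1-\Pi_A)\mathcal P_{g_*}$. With $J$ the inclusion of $Z^{k}$, we have $T_{g_A}=(J^\dagger Q_AJ)^{-1}\mathcal P_{g_A}^\dagger Q_A\mathcal P_{g_A}$, and the adjoint of $E_A$ is $(JE_A)^\dagger Q_AJ$.
\end{proof}

\subsection{Helicity and parity}\label{sub:helicity}

Let $n=2p+1$. In this dimension $T_g$ has a square root whose bilinear form is a topological object. For $\omega,\omega'\in Z^{p+1}(M)$ define the \emph{helicity}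
\[
h(\omega,\omega')=\int_M\varphi\wedge\omega',\qquad \varphi\in L^2,\ d\varphi=\omega .
\]
It does not depend on $\varphi$: if $d\varphi=0$ and $\omega'=d\varphi'$, approximate $\varphi'$ in the graph norm by smooth forms $\varphi'_j$, for which $\int\varphi\wedge d\varphi'_j=0$ by definition. No metric is involved. Stokes' formula $\int d\varphi\wedge\varphi'+(-1)^p\int\varphi\wedge d\varphi'=0$ holds for smooth forms, hence on $\operatorname{Dom}(d)$, and $d\varphi\wedge\varphi'=\varphi'\wedge d\varphi$ because $p(p+1)$ is even. Therefore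
\begin{equation}\label{eq:symmetry}
h(\omega',\omega)=(-1)^{p+1}h(\omega,\omega').
\end{equation}
Let $\mathcal L_g=*\mathcal P_g$. The star of a coexact $p$-form is an exact $(p+1)$-form, so $\mathcal L_g$ is a compact operator on $Z^{p+1}$. In odd dimension $**=1$, so for $\alpha=\mathcal P_g\omega$ we have $\alpha\wedge\omega'=\alpha\wedge**\omega'=\langle\alpha,*\omega'\rangle dv=\langle*\alpha,\omega'\rangle dv$. Thus
\begin{equation}\label{eq:L}
h(\omega,\omega')=q_g(\mathcal L_g\omega,\omega'),\qquad \mathcal L_g^*=(-1)^{p+1}\mathcal L_g,\qquad\mathcal L_g^*\mathcal L_g=T_g .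
\end{equation}
For $p$ odd, $\mathcal L_g$ is self-adjoint, and the numbers $\mu_{p,i}^{-1/2}$ are the absolute values of its eigenvalues.

\begin{lemma}\label{lem:parity}
Let $n=2p+1$ with $p$ even. All multiplicities in degree $p$ are even. The operator $i\mathcal L_g$ on the complexification of $Z^{p+1}$ is self-adjoint, and its $j$-th positive eigenvalue, in decreasing order and with complex multiplicity, is $\mu_{p,2j-1}^{-1/2}=\mu_{p,2j}^{-1/2}$.
\end{lemma}

\begin{proof}
By \eqref{eq:L}, $\mathcal L_g$ is antisymmetric and $T_g=-\mathcal L_g^2$. On the eigenspace of $T_g$ for $1/\mu$, which $\mathcal L_g$ preserves, $\sqrt\mu\,\mathcal L_g$ has square $-1$; so this real space has even dimension $2l$. Its complexification is the sum of the eigenspaces of $i\mathcal L_g$ for $\pm\mu^{-1/2}$. Complex conjugation exchanges them, since $i\mathcal L_gu=\lambda u$ gives $i\mathcal L_g\bar u=-\lambda\bar u$; so each has dimension $l$.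
\end{proof}

\subsection{Manifolds with boundary}\label{sub:boundary}

Let $\mathcal N$ be a compact oriented Riemannian manifold of dimension $n$ with smooth boundary. The \emph{tangential trace} of a form of class $H^1$ is its pullback to $\partial\mathcal N$. Let $H^1_D\Omega^k$ be the space of $H^1$ forms with zero tangential trace, and $\mathcal H^k_D(\mathcal N)$ the space of smooth forms $\vartheta$ with $d\vartheta=0$, $\delta\vartheta=0$ and zero tangential trace. We use the Hodge--Morrey--Friedrichs decomposition \cite[Chapter~2]{Schwarz}: there is an orthogonal decomposition into closed subspaces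
\begin{equation}\label{eq:HMF}
L^2\Omega^k(\mathcal N)=d\,H^1_D\Omega^{k-1}\oplus\mathcal H_D^k(\mathcal N)\oplus\delta\, H^1\Omega^{k+1},
\end{equation}
every element of the first summand can be written $d\beta$ with $\beta\in H^1_D$ and $\|\beta\|\le C_{\mathcal N}\|d\beta\|$, and $\mathcal H^k_D(\mathcal N)\cong H^k(\mathcal N,\partial\mathcal N;\mathbb R)$, which is $H_{n-k}(\mathcal N;\mathbb R)$ by Lefschetz duality. Three consequences will be used.
\begin{enumerate}
\item[(H1)] If $\omega\in L^2\Omega^k(\mathcal N)$ and $\int_{\mathcal N}\omega\wedge d\zeta=0$ for every $\zeta$ smooth up to the boundary, then $\omega=d\beta+\vartheta$ with $\beta\in H^1_D$, $\vartheta\in\mathcal H_D^k$, $d\beta\perp\vartheta$ and $\|\beta\|\le C_{\mathcal N}\|d\beta\|$. Indeed $\int\omega\wedge d\zeta=\pm\langle\omega,\delta *\zeta\rangle$, and smooth forms are dense in $H^1$.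
\item[(H2)] If $\mathcal N$ is a domain in a closed manifold and $\beta\in H^1_D$, the differential of the extension of $\beta$ by zero is the extension of $d\beta$ by zero, because the boundary term in $\int_{\mathcal N}d(\beta\wedge\zeta)=\int_{\partial\mathcal N}\beta\wedge\zeta$ vanishes.
\item[(H3)] On a closed Euclidean disc, $d(\operatorname{Dom}(d))$ is closed; it equals $\ker d$ in degrees $\ge1$, and $\ker d$ consists of the constants in degree $0$. To see this, apply the star to \eqref{eq:HMF}: $L^2\Omega^k=\delta(*H^1_D)\oplus *\mathcal H_D^{n-k}\oplus dH^1$. For $\varphi\in\operatorname{Dom}(d)$ and $\xi\in *H^1_D$ one has $\langle d\varphi,\xi\rangle=\langle\varphi,\delta\xi\rangle$, first for smooth $\varphi$ and then by density. So closed forms are orthogonal to the first summand, and exact forms are orthogonal to the first two. Hence $d(\operatorname{Dom}(d))=dH^1$ and $\ker d=*\mathcal H_D^{n-k}\oplus dH^1$, where $*\mathcal H_D^{n-k}$ has the dimension of the $k$-th homology of the disc.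
\end{enumerate}

\section{The idea in dimension three, and the algebraic model}\label{sec:idea}

Let $n=3$ and $p=1$. We want to control the eigenvalues of the fixed symmetric form $h$ on $Z^2(M)$ with respect to the variable norm $q_g$. For $g=F^2g_0$, formula \eqref{eq:conformal} gives $q_g(\omega)=\int F^{-1}|\omega|^2$. Choose disjoint solid tori $U_1,\dots,U_I$ in a ball, on which $g_0$ is the product metric of $S^1\times D^2$. Make $F$ very small outside the tori, and equal on $U_k$ to a constant proportional to a weight $t_k>0$. Then three things happen, which are proved in Sections~\ref{sec:abstract} and~\ref{sec:tubes}.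
\begin{itemize}
\item A form of bounded norm $q_g$ almost vanishes outside the tori, so only forms supported in the tori count.
\item Such a form is a combination of the flux forms $\theta_k$, the pullbacks of the normalized area form of $D^2$, plus the differential of a form supported in the tori. The second part contributes to $h$ an amount bounded by a constant that depends on the model $S^1\times D^2$ and not on the way the tori are embedded.
\item The number $h(\theta_k,\theta_l)$ is the linking number $\ell_{kl}$ of the cores for $k\ne l$, and the twisting of the framing for $k=l$. These integers can be prescribed.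
\end{itemize}
With a suitable normalization the forms $\sqrt{t_k}\,\theta_k$ are orthonormal, so $\mathcal L_g$ is the matrix $(\sqrt{t_kt_l}\,\ell_{kl})=S\ell S$, $S=\operatorname{diag}(\sqrt{t_k})$, up to a bounded error. Taking $\ell=K\ell^0$ with $\ell^0$ a fixed integer matrix and $K$ a large integer, we obtain $K^{-1}\mathcal L_g=S\ell^0S+O(1/K)$. The error is small, continuous in the weights, and otherwise unknown. The problem is to produce an eigenvalue that is exactly multiple in spite of it.

\emph{First attempt.} Take two unlinked tori with $\ell^0=1$. The model matrix is $\operatorname{diag}(t_1,t_2)$, and an error with off-diagonal entry $\eta\neq0$ gives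
\[
\begin{pmatrix}t_1&\eta\\ \eta&t_2\end{pmatrix},\qquad\text{with eigenvalue gap }\sqrt{(t_1-t_2)^2+4\eta^2}\ \ge\ 2|\eta|>0 .
\]
No choice of weights closes the gap, since the weights do not act on the off-diagonal entry.

\emph{Opposite signs.} Take $\ell^0=\operatorname{diag}(1,-1)$. The trace of $\operatorname{diag}(t_1,-t_2)$ plus a small continuous error changes sign when $t_1-t_2$ goes from $-r$ to $r$, so for some weights the two eigenvalues are opposite, and their squares coincide. This yields multiplicity two for $T_g=\mathcal L_g^2$ and no more: among three eigenvalues of equal absolute value, two have the same sign.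

\emph{More tori than eigenvalues.} Take four tori, the vectors $v_1=(1,0)$, $v_2=(0,1)$, $v_3=(1,1)$, $v_4=(1,-1)$, the $4\times2$ matrix $V$ with rows $v_k$, and let $\ell^0$ be the Gram matrix:
\[
\ell^0=VV^T=\begin{pmatrix}1&0&1&1\\0&1&1&-1\\1&1&2&0\\1&-1&0&2\end{pmatrix},\qquad
V^TS^2V=\sum_kt_kv_kv_k^T=\begin{pmatrix}t_1+t_3+t_4&t_3-t_4\\t_3-t_4&t_2+t_3+t_4\end{pmatrix}.
\]
The matrix $S\ell^0S=(SV)(SV)^T$ has rank two, and its nonzero eigenvalues are those of $(SV)^T(SV)=V^TS^2V$. Now the weights act on all three entries: a symmetric matrix $A$ within $r$ of $a\cdot1$, with $r=a/16$, is obtained from the positive weights $t_3=r+A_{12}/2$, $t_4=r-A_{12}/2$, $t_1=A_{11}-2r$, $t_2=A_{22}-2r$. The two largest eigenvalues of $K^{-1}\mathcal L_g$ are those of a matrix $\Theta'(A)$, continuous in $A$ and within $r$ of $A$. The map $A\mapsto A-\Theta'(A)+a\cdot 1$ sends the ball of radius $r$ around $a\cdot 1$ to itself, and a fixed point satisfies $\Theta'(A)=a\cdot1$: the eigenvalue is exactly double, with a definite sign.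

The same construction works in any size. Throughout, $\|\cdot\|$ is the operator norm on matrices, and $1$ denotes identity matrices and operators.

\begin{lemma}[algebraic model]\label{lem:model}
Let $m\ge1$ and $I=m^2$. Let $v_1,\dots,v_I$ be the vectors $\mathsf e_\alpha$ and $\mathsf e_\alpha\pm\mathsf e_\beta$ $(\alpha<\beta)$, where $(\mathsf e_\alpha)$ is the canonical basis of $\mathbb R^m$, and let $V$ be the $I\times m$ integer matrix with rows $v_k$. Let $A_0$ be a diagonal $m\times m$ matrix with positive entries, of minimum $a_*$, and $r=a_*/(8m)$. For $A$ real symmetric with $\|A-A_0\|\le r$, attach to the vectors $v_k$ the weights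
\[
t_{\mathsf e_\alpha\pm\mathsf e_\beta}(A)=r\pm\tfrac12A_{\alpha\beta},\qquad t_{\mathsf e_\alpha}(A)=A_{\alpha\alpha}-2r(m-1),
\]
and put $S_A=\operatorname{diag}(\sqrt{t_k(A)})$, $\mathsf E_A=S_AVA^{-1/2}$. Then the weights are positive and affine in $A$, and
\[
A\ge7r,\qquad V^TV=(2m-1)1,\qquad V^TS_A^2V=A,\qquad\mathsf E_A^T\mathsf E_A=1,\qquad S_AV=\mathsf E_AA^{1/2}.
\]
\end{lemma}

\begin{proof}
We have $A\ge a_*-r=(8m-1)r\ge 7r$. For $\alpha\ne\beta$, $|A_{\alpha\beta}|\le r$, so $t_{\mathsf e_\alpha\pm\mathsf e_\beta}\ge r/2$; and $t_{\mathsf e_\alpha}\ge(8m-1)r-2r(m-1)>0$. For any weights, $V^TS^2V=\sum_kt_kv_kv_k^T$ has $(\alpha,\beta)$ entry $t_{\mathsf e_\alpha+\mathsf e_\beta}-t_{\mathsf e_\alpha-\mathsf e_\beta}$ for $\alpha<\beta$, and its $(\alpha,\alpha)$ entry is $t_{\mathsf e_\alpha}$ plus the sum of the weights of the $m-1$ pairs $\mathsf e_\beta\pm\mathsf e_{\beta'}$ with $\alpha\in\{\beta,\beta'\}$. With all weights equal to $1$ this gives $(2m-1)1$. With the weights $t_k(A)$ each pair contributes $2r$, and the result is $A$. The last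 two identities follow.
\end{proof}

\section{From approximate to exact eigenvalues}\label{sec:abstract}

This section makes precise the matrix $\Theta'(A)$, the fixed point, and the concentration on tubes. In the first three lemmas $\mathbb F$ is $\mathbb R$ or $\mathbb C$, $Z$ is a Hilbert space over $\mathbb F$, and $\operatorname{Herm}_N(\mathbb F)$ is the real vector space of self-adjoint $N\times N$ matrices. The first lemma says that an almost invariant subspace that is separated from the rest of the spectrum is close to an invariant one, together with a canonical choice of basis; the canonical choice is what makes $\Theta'$ continuous in parameters.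

\begin{lemma}\label{lem:cluster}
Let $\kappa\ge0$, $s>0$, $\Lambda>0$. There are $\eta_0,C>0$ depending only on $(\kappa,s,\Lambda)$ with the following property. Let $T$ be a bounded self-adjoint operator on $Z$, $E:\mathbb F^N\to Z$ linear, $\Theta\in\operatorname{Herm}_N(\mathbb F)$ with $\kappa+2s\le\Theta\le\Lambda$, and $\eta\le\eta_0$. Assume
\[
\|E^*E-1\|\le\eta,\qquad\|TE-E\Theta\|\le\eta,\qquad\langle T\omega,\omega\rangle\le(\kappa+\eta)\|\omega\|^2\ \text{ for }\omega\perp\operatorname{Im}E .
\]
Let $P$ be the spectral projection of $T$ for $(\kappa+s,\infty)$. Then $G=E^*PE$ is invertible, $E'=PEG^{-1/2}$ is an isometry from $\mathbb F^N$ onto $\operatorname{Im}P$, and $\Theta'=E'^*TE'$ satisfies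
\[
TE'=E'\Theta',\qquad\|\Theta'-\Theta\|\le C\eta,\qquad T\le\kappa+\tfrac s2\ \text{ on }(\operatorname{Im}E')^\perp .
\]
Suppose moreover that the scalar product of $Z$, $T$ and $E$ depend on a parameter $A$, that $T$, $E$ and $E^*$ are norm continuous in $A$ for a fixed equivalent norm, and that the hypotheses hold for all $A$ with the same $(\kappa,s,\Lambda)$. Then $E'$ and $\Theta'$ are continuous in $A$.
\end{lemma}

\begin{proof}
The symbol $O(\eta)$ denotes an operator of norm at most $C\eta$ with $C=C(\kappa,s,\Lambda)$, for $\eta\le1/2$. The map $E_0=E(E^*E)^{-1/2}$ is an isometry with the same image as $E$, and $(E^*E)^{-1/2}=1+O(\eta)$, so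
\[
TE_0-E_0\Theta=(TE-E\Theta)(E^*E)^{-1/2}+E\,[\Theta,(E^*E)^{-1/2}-1]=O(\eta).
\]
Let $P_0=E_0E_0^*$ be the orthogonal projection onto $\operatorname{Im}E$, and $T_0=E_0\Theta E_0^*+(1-P_0)T(1-P_0)$. From $T=TP_0+P_0T(1-P_0)+(1-P_0)T(1-P_0)$ and $E_0^*(1-P_0)=0$ we get
\[
T-T_0=(TE_0-E_0\Theta)E_0^*+E_0(TE_0-E_0\Theta)^*(1-P_0),\qquad\|T-T_0\|\le C_0\eta .
\]
The spectrum of $T_0$ consists of that of $\Theta$, on $\operatorname{Im}P_0$, and of a part contained in $(-\infty,\kappa+\eta]$. If $(C_0+1)\eta\le s/2$, the spectra of $T_0$ and $T$ both lie in $(-\infty,\kappa+\frac s2]\cup[\kappa+\frac{3s}2,\Lambda+\frac s2]$. Let $\Gamma$ be the circle with diameter $[\kappa+s,\Lambda+2s]$ and radius $\varrho$. It stays at distance at least $s/2$ from both spectra, and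
\[
P-P_0=\frac1{2\pi i}\oint_\Gamma(z-T)^{-1}(T-T_0)(z-T_0)^{-1}dz,\qquad\|P-P_0\|\le\frac{4\varrho\,C_0\eta}{s^2}
\]
(after complexification if $\mathbb F=\mathbb R$). For $\eta_0$ small this is less than $1$, so $P$ has the same rank $N$ as $P_0$. Next $G=E^*P_0E+O(\eta)=1+O(\eta)$ is invertible, $E'^*E'=G^{-1/2}GG^{-1/2}=1$, and $\operatorname{Im}E'=\operatorname{Im}P$ by dimension. This space is invariant under $T$, so $TE'=E'E'^*TE'=E'\Theta'$, and $T\le\kappa+s/2$ on its orthogonal complement. Finally $E^*PTPE=(TE)^*PE=\Theta G+O(\eta)=\Theta+O(\eta)$, hence $\Theta'=G^{-1/2}(E^*PTPE)G^{-1/2}=\Theta+O(\eta)$. With parameters, $P=\frac1{2\pi i}\oint_\Gamma(z-T)^{-1}dz$ is continuous because $\Gamma$ is fixed; then so are $G$, $E'$ and $\Theta'=G^{-1/2}E^*TPEG^{-1/2}$.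
\end{proof}

\begin{lemma}\label{lem:brouwer}
Let $\mathcal B$ be the closed ball of center $A_0$ and radius $r$ in $\operatorname{Herm}_N(\mathbb F)$, and let $\Theta':\mathcal B\to\operatorname{Herm}_N(\mathbb F)$ be continuous with $\|\Theta'(A)-A\|\le r$. Then $\Theta'(A)=A_0$ for some $A\in\mathcal B$.
\end{lemma}

\begin{proof}
The map $A\mapsto A-\Theta'(A)+A_0$ sends the compact convex set $\mathcal B$ to itself, and Brouwer's theorem gives a fixed point.
\end{proof}

In Section~\ref{sec:high} the form $b_g$ will be accessible only through inequalities: an upper bound, obtained by exhibiting a primitive, and a lower bound on a finite-dimensional space. For a nonnegative operator this is enough.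

\begin{lemma}\label{lem:onesided}
Let $T\ge0$ be bounded, $E:\mathbb F^N\to Z$ linear, $\Theta\in\operatorname{Herm}_N(\mathbb F)$ with $\|\Theta\|\le\Lambda$, $\kappa\ge0$ and $0\le\eta\le1$. Assume that for all $x\in\mathbb F^N$ and $\omega\in Z$,
\begin{enumerate}
\item[(L1)] $\big|\,\|Ex\|^2-|x|^2\big|\le\eta|x|^2$;
\item[(L2)] $\langle TEx,Ex\rangle\ge\langle\Theta x,x\rangle-\eta|x|^2$;
\item[(L3)] $\langle T\omega,\omega\rangle\le\langle\Theta E^*\omega,E^*\omega\rangle+\kappa(\|\omega\|^2-|E^*\omega|^2)+\eta\|\omega\|^2$.
\end{enumerate}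
Then $\|E^*E-1\|\le\eta$, $\|TE-E\Theta\|\le C(\Lambda,\kappa)\sqrt\eta$, and $\langle T\omega,\omega\rangle\le(\kappa+\eta)\|\omega\|^2$ for $\omega\perp\operatorname{Im}E$.
\end{lemma}

\begin{proof}
The first claim is (L1), and the last is (L3) with $E^*\omega=0$. Let $\Xi=E\Theta E^*+\kappa(1-EE^*)+\eta-T$. By (L3) $\Xi\ge0$, and since $T\ge0$ and $\|E\|^2\le2$, the norm of $\Xi$ is bounded in terms of $\Lambda$ and $\kappa$. With $G=E^*E=1+O(\eta)$, hypothesis (L2) gives
\[
\langle\Xi Ex,Ex\rangle\le\langle\Theta Gx,Gx\rangle-\langle\Theta x,x\rangle+\kappa\big(\langle Gx,x\rangle-|Gx|^2\big)+\eta\langle Gx,x\rangle+\eta|x|^2\le C\eta|x|^2 .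
\]
For a nonnegative operator $\|\Xi u\|^2\le\|\Xi\|\langle\Xi u,u\rangle$, so $\|\Xi E\|=O(\sqrt\eta)$. Therefore $TE=E\Theta G+\kappa E(1-G)+\eta E-\Xi E=E\Theta+O(\sqrt\eta)$.
\end{proof}

The last lemma describes a norm that penalizes everything outside a compact set $U$. Every closed subset of a manifold is the zero set of a smooth nonnegative function (Whitney), so the function $w$ below exists.

\begin{lemma}[concentration]\label{lem:concentration}
Let $(M,g_0)$ be closed, $Z=Z^k(M)$, $U\subset M$ compact, and $w\ge0$ smooth with $w^{-1}(0)=U$. Let $(\sigma_A)_{A\in\mathcal B}$ be positive smooth functions, continuous in $A$ for the $C^0$ norm, with $\mathcal B$ a compact metric space. Let $\Phi$ be a symmetric or antisymmetric bilinear form on $Z$ that is represented by a compact operator. Put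
\[
q_{A,j}(\omega)=\int_M(\sigma_A+jw)|\omega|^2dv_0,\qquad q_A=q_{A,0},\qquad Z_U=\{\omega\in Z:\omega=0\text{ a.e.\ outside }U\}.
\]
Let $T_{A,j}$ represent $\Phi$ on $(Z,q_{A,j})$, and let $T_A^U$ represent the restriction of $\Phi$ on $(Z_U,q_A)$. The $q_{A,j}$-orthogonal projection $P_A$ onto $Z_U$ does not depend on $j$, and
\[
\eta_j:=\sup_{A\in\mathcal B}\|T_{A,j}-T_A^UP_A\|_{q_{A,j}}\longrightarrow0\qquad(j\to\infty).
\]
\end{lemma}

\begin{proof}
For $v\in Z_U$ and $u\in Z$, $q_{A,j}(u,v)=\int_U\sigma_A\langle u,v\rangle$ does not depend on $j$; this gives the first claim, and $q_{A,j}(T_A^UP_A\omega,\omega')=\Phi(P_A\omega,P_A\omega')$. So $T_{A,j}-T_A^UP_A$ represents the form $\Phi(\omega-P_A\omega,\omega')+\Phi(P_A\omega,\omega'-P_A\omega')$. Since $|\Phi(u,v)|=|\Phi(v,u)|$, it suffices to show that $\sup|\Phi(u,\omega')|\to0$, the supremum being over $A\in\mathcal B$ and $u,\omega'$ in the unit ball of $q_{A,j}$ with $u$ orthogonal to $Z_U$. Otherwise there are $j_l\to\infty$, $A_l\to A$ and such $u_l,\omega'_l$ with $|\Phi(u_l,\omega_l')|\ge c>0$.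 The functions $\sigma_A$ have a common positive lower bound, so both sequences are bounded in $L^2$, and we may assume that $u_l$ tends weakly to some $u\in Z$. By weak lower semicontinuity $\int w|u|^2\le\liminf\int w|u_l|^2\le\lim1/j_l=0$, so $u\in Z_U$. Passing to the limit in $\int_U\sigma_{A_l}\langle u_l,v\rangle=0$ and taking $v=u$ gives $u=0$. A compact operator, and its adjoint, turn weak convergence into norm convergence, so $\Phi(u_l,\omega_l')\to0$, a contradiction.
\end{proof}

\section{Linked tubes}\label{sec:tubes}

In this section $M$ has dimension $2p+1$ with $p\ge1$. We write $D_s$ for the open disc of radius $s$ in $\mathbb R^{p+1}$, $D=D_1$, $|D|$ for its volume, and $\pi$ for the projection of $S^p\times \mathbb R^{p+1}$ onto the second factor; products carry the product orientation.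

\subsection{Tubes with prescribed helicities}

A \emph{tube} is an orientation preserving embedding $\phi:S^p\times\bar D\to M$ that extends to an embedding of $S^p\times D_{1+c}$ for some $c>0$. For tubes $\phi_i$, let $U_i=\phi_i(S^p\times\bar D)$, and let $\Sigma_i=\phi_i(S^p\times0)$ be the \emph{core}, oriented by $S^p$. For a bounded function $u$ on $D$, let $\theta_i^u$ be the $(p+1)$-form equal to $(\phi_i^{-1})^*\pi^*(u\,dv)$ on $U_i$ and to $0$ elsewhere; the \emph{flux form} $\theta_i$ corresponds to $u=1/|D|$. For a smooth $p$-form $\varphi$ on $M$, Fubini's theorem gives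
\begin{equation}\label{eq:fubini}
\int_M\varphi\wedge\theta_i^u=\int_D\Big(\int_{S^p\times x}\phi_i^*\varphi\Big)u(x)\,dv(x).
\end{equation}

\begin{lemma}\label{lem:links}
Let $O$ be an open ball in $M$ and $(\ell_{ij})$ an integer $I\times I$ matrix with $\ell_{ji}=(-1)^{p+1}\ell_{ij}$. There are tubes $\phi_1,\dots,\phi_I$ in $O$, whose extensions have pairwise disjoint images, such that $\theta_i\in Z^{p+1}(M)$,
\[
h(\theta_i,\theta_j)=\ell_{ij}\quad(i\ne j),\qquad|h(\theta_i,\theta_i)-\ell_{ii}|\le1 .
\]
\end{lemma}

\begin{proof}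
\emph{Step 0: the forms $\theta_i^u$ are exact.} Let $\phi_i$ be a tube in $O$ and $\zeta$ a smooth closed $p$-form on $M$. Since $p\ge1$, $\zeta$ is exact on the ball $O$, so its integral over each sphere $\phi_i(S^p\times x)$ vanishes. By \eqref{eq:fubini} and \eqref{eq:exact}, $\theta_i^u\in Z^{p+1}(M)$.

\emph{Step 1: for disjoint or equal tubes, $h(\theta_i^u,\theta_j^{u'})$ depends only on $\int u$ and $\int u'$.} By bilinearity and \eqref{eq:symmetry} it suffices to show that it vanishes when $\int u=0$. On $\bar D$ in top degree the third summand of \eqref{eq:HMF} is zero and $\mathcal H_D^{p+1}(\bar D)=\mathbb R\,dv$, so $u\,dv=d\beta$ with $\beta\in H^1_D$. The form $\pi^*\beta$ has zero tangential trace on $S^p\times\partial D$, so by (H2) its image in $U_i$, extended by zero, is a primitive of $\theta_i^u$. The exterior product of this primitive with $\theta_j^{u'}$ vanishes: for $i\ne j$ the supports are disjoint, and for $i=j$ it is the pullback of a form of degree $2p+1>p+1$ on $D$.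

The tubes are now built by induction. Suppose $\phi_1,\dots,\phi_{i-1}$ given, and let $O_i=O\setminus\bigcup_{j<i}U_j$.

\emph{Step 2: the core.} The core must wind $\ell_{ki}$ times around the $k$-th tube, so we build it from meridian spheres. Fix $z\in S^p$ and let $\mathcal D_k=\phi_k(z\times\bar D_{1+c/2})$, $k<i$, oriented as the disc. Its boundary is an embedded $p$-sphere contained in $O_i$. A diffeomorphism $(1,1+c)\to(0,1+c)$ equal to the identity near $1+c$, applied radially in each extended tube, identifies $O_i$ with $O\setminus\bigcup_{j<i}\Sigma_j$, which is connected because the cores have codimension $p+1\ge2$. Joining the spheres $\partial\mathcal D_k$ to a base point by paths gives elements of $\pi_p(O_i)$. The product of their powers of order $\ell_{ki}$ is represented by a map $S^p\to O_i$ whose homology class is $\sum_{k<i}\ell_{ki}[\partial\mathcal D_k]\in H_p(O_i)$, since the Hurewicz map is a homomorphism. By Whitney's theorem a continuous map from a compact $p$-manifold to a manifold of dimension $2p+1$ is a uniform limit of embeddings,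 and close maps are homotopic. So this class is represented by an embedded sphere $\Sigma_i\subset O_i$.

The normal bundle $\mathcal V_0$ of $\Sigma_i$ is trivial. Indeed, $\mathcal V_0\oplus TS^p$ is the restriction of $TO$, and $TS^p\oplus\mathbb R$ is trivial, so $\mathcal V_0\oplus\mathbb R^{p+1}$ is trivial. Now let $\mathcal V_1$ be a bundle of rank $k>p$ over $S^p$ with $\mathcal V_1\oplus\mathbb R$ trivial. In an orthonormal trivialization the unit section of the line is a map $S^p\to S^k$, and $\mathcal V_1$ is the pullback of $TS^k$ by this map, which is homotopic to a constant; so $\mathcal V_1$ is trivial. Removing the trivial summands one at a time, down to rank $p+1>p$, proves the claim. A tubular neighborhood gives an embedding $\phi_i^0:S^p\times \bar D_{1+c}\to O_i$ with core $\Sigma_i$, which preserves orientation after composition with a reflection of the disc if necessary. Its image is compact and disjoint from the $U_j$, so the extended tubes are pairwise disjoint once $c$ is decreased.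

\emph{Step 3: linking.} Let $\phi_i$ be any tube in $O_i$ with core $\Sigma_i$, and let $j<i$. Take $u'$ smooth with compact support in $D$ and $\int u'=1$. Then $\theta_j^{u'}$ is smooth and exact, so $\theta_j^{u'}=d\varphi$ with $\varphi$ smooth, and $\varphi$ is closed on $O_i$. The spheres $\phi_i(S^p\times x)$ are homologous to $\Sigma_i$ in $O_i$. By Step~1, \eqref{eq:fubini} and Stokes' formula,
\[
h(\theta_j,\theta_i)=\int_M\varphi\wedge\theta_i=\int_{\Sigma_i}\varphi=\sum_{k<i}\ell_{ki}\int_{\partial\mathcal D_k}\varphi=\sum_{k<i}\ell_{ki}\int_{\mathcal D_k}\theta_j^{u'}=\ell_{ji},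
\]
because $\mathcal D_k$ does not meet $U_j$ for $k\neq j$. By \eqref{eq:symmetry}, $h(\theta_i,\theta_j)=(-1)^{p+1}\ell_{ji}=\ell_{ij}$.

\emph{Step 4: self-linking.} If $p$ is even, $h(\theta_i,\theta_i)=0=\ell_{ii}$ by antisymmetry, and we take $\phi_i=\phi_i^0$. Let $p$ be odd. The number $h(\theta_i,\theta_i)$ depends on the framing, and we adjust it by twisting: let $\phi_i(z,v)=\phi_i^0(z,\Psi(z)v)$ with $\Psi:S^p\to SO(p+1)$ smooth. Let $\deg\Psi$ be the degree of the map $z\mapsto\Psi(z)x/|x|$ from $S^p$ to $S^p$, which does not depend on $x\ne0$ since $S^p$ is connected. We claim that $h(\theta_i,\theta_i)=e+\deg\Psi$, where $e$ is the value for $\Psi=1$.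

Step~1 allows us to evaluate the helicity on two forms with disjoint supports. Let $u'$ be smooth with compact support in $D_{1/2}$, let $u$ be bounded with support in $\bar D\setminus D_{1/2}$, both of integral $1$. Let $\vartheta$ and $\vartheta^0$ be the forms $\theta^{u'}$ for $\phi_i$ and $\phi_i^0$. Both are smooth, closed, compactly supported in $\phi_i^0(S^p\times D_{1/2})$, with integral $1$ on each fiber disc. Integration along the fibers is an isomorphism $H_c^{p+1}(S^p\times\mathbb R^{p+1})\cong H^0(S^p)$, so $\vartheta-\vartheta^0=d\beta$ with $\beta$ smooth and compactly supported in the same open set. If $\varphi^0$ is a smooth primitive of $\vartheta^0$, then $\varphi^0+\beta$ is a primitive of $\vartheta$, and $\beta\wedge\theta_i^u=0$. By \eqref{eq:fubini},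
\[
h(\theta_i,\theta_i)=h(\vartheta,\theta_i^u)=\int_D\Big(\int_{c_x}\varphi^0\Big)u(x)\,dv(x),\qquad c_x:z\mapsto\phi_i^0(z,\Psi(z)x),
\]
and $e$ is given by the same formula with $c_x^0:z\mapsto\phi_i^0(z,x)$. The region $\phi_i^0(S^p\times(\bar D\setminus D_{1/2}))$ retracts onto $S^p\times S^p$, whose classes in degree $p$ are determined by their projections on the two factors. The cycles $c_x$ and $c^0_x$ both project to the identity on the first factor, and on the second to maps of degree $\deg\Psi$ and $0$. So $[c_x]=[c_x^0]+\deg\Psi\cdot[z\times\partial D]$. The form $\varphi^0$ is closed on this region, and its integral over $\phi_i^0(z\times\partial D)$ is the integral of $\vartheta^0$ over a fiber, namely $1$. The claim follows.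

Every even integer is the degree of some $\Psi$. Fix $z_0\in S^p$, let $s_z$ be the reflection in the hyperplane $z^\perp$, and let $\Psi_1(z)=s_zs_{z_0}$. The map $f(z)=\Psi_1(z)z_0=2\langle z,z_0\rangle z-z_0$ satisfies $f^{-1}(z_0)=\{\pm z_0\}$. Its differential at $z_0$ is twice the identity of $z_0^\perp$, so the local degree there is $+1$. Since $f(-z)=f(z)$ and the antipodal map preserves orientation for $p$ odd, the local degree at $-z_0$ is also $+1$, and $\deg\Psi_1=2$. In a topological group the pointwise product of based maps induces the group law of $\pi_p$, and evaluation at $z_0$ induces a homomorphism $\pi_p(SO(p+1))\to\pi_p(S^p)=\mathbb Z$; as $\Psi_1(z_0)=1$, the map $\Psi_1^k$ has degree $2k$ for $k\in\mathbb Z$. Choose $k$ with $|e+2k-\ell_{ii}|\le1$.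
\end{proof}

The error $1$ on the diagonal is harmless, since the matrices $\ell$ used below are multiplied by a large integer.

\subsection{Helicity of forms supported in the tubes}

Fix tubes as in Lemma~\ref{lem:links}, $U=\bigcup_kU_k$, and a metric $g_0$ on $M$ such that each $\phi_k^*g_0$ is the standard product metric on $\mathcal N=S^p\times\bar D$; it exists by a partition of unity, since the extended tubes are disjoint. Let $c_0=\|\theta_k\|_0^2=\operatorname{vol}(S^p)/|D|$, and let $C_1=C_{\mathcal N}$ be the constant of (H1). The point of the next lemma is that $c_0$ and $C_1$ depend only on $p$, and not on the link.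

\begin{lemma}\label{lem:tubes}
For $\omega,\omega'\in Z_U$, let $a_k=\langle\omega,\theta_k\rangle_0/c_0$ and $a_k'=\langle\omega',\theta_k\rangle_0/c_0$. Then
\[
\Big|h(\omega,\omega')-\sum_{k,l}\ell_{kl}a_ka_l'\Big|\le(2C_1+c_0^{-1})\|\omega\|_0\|\omega'\|_0 .
\]
\end{lemma}

\begin{proof}
A smooth $(p-1)$-form $\zeta$ on $U_k$ extends to a smooth form on $M$ that vanishes near the other tubes, so $\int_{U_k}\omega\wedge d\zeta=0$ by \eqref{eq:exact}. By (H1), $\omega|_{U_k}=d\beta_k+\vartheta_k$. The space $\mathcal H_D^{p+1}(\mathcal N)\cong H_p(S^p;\mathbb R)$ is a line. It contains $\theta_k$, which is closed, coclosed ($*\theta_k$ is a constant multiple of the volume form of $S^p$), and has zero tangential trace because $\partial D$ has dimension $p$. So $\vartheta_k=a_k\theta_k$, and by (H2) we have an orthogonal decomposition $\omega=\theta+d\beta$ with $\theta=\sum a_k\theta_k$, $\beta$ supported in $U$ and $\|\beta\|_0\le C_1\|\omega\|_0$. Write $\omega'=\theta'+d\beta'$ in the same way. Then $h(\omega,\omega')=h(d\beta,\omega')+h(\theta,d\beta')+h(\theta,\theta')$.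 The first term is $\int\beta\wedge\omega'$ and the second is $\pm\int\beta'\wedge\theta$; each is at most $C_1\|\omega\|_0\|\omega'\|_0$. In the third, the matrix $(h(\theta_k,\theta_l)-\ell_{kl})$ is diagonal of norm at most $1$, and $c_0|a|^2\le\|\omega\|_0^2$, $c_0|a'|^2\le\|\omega'\|_0^2$.
\end{proof}

We now add the weights and concentrate. Let $t_1,\dots,t_I$ be positive continuous functions on a compact metric space $\mathcal B$, with common maximum $t_{\max}$, and $S_A=\operatorname{diag}(\sqrt{t_k(A)})$. Let $\chi_k$ be smooth functions with values in $[0,1]$ and disjoint supports, equal to $1$ on $U_k$, and let $w\ge0$ be smooth with zero set $U$. Define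
\[
\sigma_A=\sum_k\frac{\chi_k}{c_0t_k(A)}+1-\sum_k\chi_k,\qquad g_{A,j}=(\sigma_A+jw)^{-2}g_0,\qquad J_Ay=\sum_ky_k\sqrt{t_k(A)}\,\theta_k\quad(y\in\mathbb R^I).
\]

\begin{proposition}\label{prop:approx}
The map $J_A:\mathbb R^I\to Z^{p+1}(M)$ is an isometry for $q_{g_{A,j}}$, and
\[
\big\|\mathcal L_{g_{A,j}}-J_A\,S_A\ell^TS_A\,J_A^*\big\|\le C_2+\eta_j,\qquad C_2=(2C_1c_0+1)\,t_{\max},
\]
where norms and adjoints refer to $q_{g_{A,j}}$, and $\eta_j\to0$ uniformly in $A$.
\end{proposition}

\begin{proof}
Since $n-2(p+1)=-1$, formula \eqref{eq:conformal} gives $q_{g_{A,j}}(\omega)=\int(\sigma_A+jw)|\omega|_0^2$. This is the setting of Lemma~\ref{lem:concentration} with $\Phi=h$, which is represented by a compact operator by \eqref{eq:L}, and $T_{A,j}=\mathcal L_{g_{A,j}}$. As $\sigma_A=1/(c_0t_k)$ on $U_k$, we have $q_A(\theta_k)=1/t_k$, so $J_A$ is an isometry into $Z_U$; and $(J_A^*\omega)_k=\sqrt{t_k}\,\langle\omega,\theta_k\rangle_0/(c_0t_k)=a_k/\sqrt{t_k}$, that is, $a=S_AJ_A^*\omega$. Hence $\sum\ell_{kl}a_ka_l'=\langle\ell^Ta,a'\rangle=q_A(J_AS_A\ell^TS_AJ_A^*\omega,\omega')$.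 On $Z_U$ we have $\|\omega\|_0^2\le c_0t_{\max}q_A(\omega)$, so Lemma~\ref{lem:tubes} says that $T_A^U$ and $J_AS_A\ell^TS_AJ_A^*$ differ by at most $C_2$ on $Z_U$. Compose with $P_A$, note that $J_A^*P_A=J_A^*$, and apply Lemma~\ref{lem:concentration}.
\end{proof}

The constant $C_2$ does not depend on $\ell$, while $\eta_j$ does. We shall always choose $\ell$ first and $j$ afterwards.

\section{The case $n=2p+1$}\label{sec:odd}

Let $A_0=\operatorname{diag}(\nu_1^{-1/2},\dots,\nu_N^{-1/2})$, $a_*=\nu_N^{-1/2}$, and let $K\ge1$ be an integer.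

\subsection{Odd $p$}

Let $m=N$, let $V$, $r$, $t_k(A)$, $\mathsf E_A$ be as in Lemma~\ref{lem:model}, and let $\mathcal B$ be the ball of center $A_0$ and radius $r$ in $\operatorname{Herm}_N(\mathbb R)$. Take the tubes of Lemma~\ref{lem:links} for the symmetric integer matrix $\ell=KVV^T$, and the metrics $g_{A,j}$ of Proposition~\ref{prop:approx}. By Lemma~\ref{lem:model}, $K^{-1}S_A\ell^TS_A=\mathsf E_AA\mathsf E_A^T$. So the isometry $E_A=J_A\mathsf E_A$ and the self-adjoint operator $T=K^{-1}\mathcal L_{g_{A,j}}$ satisfy
\begin{equation}\label{eq:odd}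
\|T-E_AAE_A^*\|\le\eta:=(C_2+\eta_j)/K .
\end{equation}
It follows that $\|TE_A-E_AA\|\le\eta$, and that $\langle T\omega,\omega\rangle\le\eta\|\omega\|^2$ for $\omega\perp\operatorname{Im}E_A$. Since $A\ge7r$, the hypotheses of Lemma~\ref{lem:cluster} hold with $\Theta=A$, $\kappa=0$, $s=r$, $\Lambda=\|A_0\|+r$, provided $\eta\le\eta_0$. Choose $K$, then $j$, so large that $\eta\le\eta_0$, $C\eta\le r$ and $\eta<a_*$. The metrics $g_{A,j}$ are $C^0$-continuous in $A$, so by Lemma~\ref{lem:continuity} the operator $T=K^{-1}*\mathcal P_{g_{A,j}}$ and the maps $E_A$, $E_A^*$ are continuous, and so is the matrix $\Theta'(A)$ of Lemma~\ref{lem:cluster}. Lemma~\ref{lem:brouwer} gives $A$ with $\Theta'(A)=A_0$. For the metric $g=g_{A,j}$, the operator $T$ has the eigenvalues $\nu_i^{-1/2}$, $i\le N$, on $\operatorname{Im}E'$, and its other eigenvalues are at most $r/2<a_*$. They are also at least $-\eta>-a_*$, by \eqref{eq:odd} and $E_AAE_A^*\ge0$; this is where the positivity of the model $VV^T$ is used. Since $T_g=K^2T^2$, we get $\mu_{p,i}(g)=\nu_i/K^2$ for $i\le N$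 and $\mu_{p,N+1}(g)>\nu_N/K^2$. The metric $K^{-2}g$ satisfies the conclusion of Theorem~\ref{thm:main}(a).

\subsection{Even $p$}

The linking matrix must now be antisymmetric, and by Lemma~\ref{lem:parity} the relevant operator is the Hermitian operator $i\mathcal L_g$. A cluster of $N$ of its positive eigenvalues is described by a complex Hermitian matrix, so the family must fill a ball of $\operatorname{Herm}_N(\mathbb C)$. We obtain it from the real model of size $m=2N$. Let
\[
\mathbb J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad\hat A=\begin{pmatrix}\operatorname{Re}A&-\operatorname{Im}A\\ \operatorname{Im}A&\operatorname{Re}A\end{pmatrix}\quad(A\in\operatorname{Herm}_N(\mathbb C)),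
\]
with $N\times N$ blocks. The matrix $\hat A$ is real symmetric and commutes with $\mathbb J$. Define isometries $\iota,\bar\iota:\mathbb C^N\to\mathbb C^{2N}$ by $\iota x=(x,-ix)/\sqrt2$ and $\bar\iota x=(x,ix)/\sqrt2$; their images are orthogonal and span $\mathbb C^{2N}$. We compute $\mathbb J(x,-ix)=(ix,x)=i(x,-ix)$ and $\hat A(x,-ix)=(Ax,-iAx)$, so $\mathbb J\iota=i\iota$ and $\hat A\iota=\iota A$; conjugating the matrices gives $\mathbb J\bar\iota=-i\bar\iota$ and $\hat A\bar\iota=\bar\iota\bar A$. Therefore
\begin{equation}\label{eq:iota}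
\hat A=\iota A\iota^*+\bar\iota\bar A\bar\iota^*,\qquad-i\mathbb J\hat A=\iota A\iota^*-\bar\iota\bar A\bar\iota^* .
\end{equation}
The first identity, applied to $A-A_0$, gives $\|\hat A-\hat A_0\|=\|A-A_0\|$, and $\hat A_0$ is diagonal with minimum $a_*$. Let $r=a_*/(8m)$, let $\mathcal B$ be the ball of center $A_0$ and radius $r$ in $\operatorname{Herm}_N(\mathbb C)$, and take the weights $t_k(\hat A)$ and the matrices $S=S_{\hat A}$, $\mathsf E=\mathsf E_{\hat A}$ of Lemma~\ref{lem:model}. By \eqref{eq:iota}, $A\ge7r$ and $\bar A\ge7r$. Take the tubes for the antisymmetric integer matrix $\ell=KV\mathbb JV^T$. Since $SV=\mathsf E\hat A^{1/2}$ and $\hat A^{1/2}$ commutes with $\mathbb J$,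
\[
iK^{-1}S\ell^TS=-i\,SV\mathbb JV^TS=\mathsf E(-i\mathbb J\hat A)\mathsf E^T .
\]
Let $E_A=J_A\mathsf E\iota$ and $\bar E_A=J_A\mathsf E\bar\iota$, isometries with orthogonal images in the complexification of $Z^{p+1}$, and let $T=iK^{-1}\mathcal L_{g_{A,j}}$. A real operator and its complexification have the same norm, so Proposition~\ref{prop:approx} and \eqref{eq:iota} give
\[
\|T-E_AAE_A^*+\bar E_A\bar A\bar E_A^*\|\le\eta:=(C_2+\eta_j)/K .
\]
The extra term $\bar E_A\bar A\bar E_A^*$ is nonnegative and vanishes on $\operatorname{Im}E_A$, so again $\|TE_A-E_AA\|\le\eta$ and $\langle T\omega,\omega\rangle\le\eta\|\omega\|^2$ for $\omega\perp\operatorname{Im}E_A$. Lemmas~\ref{lem:cluster} and~\ref{lem:brouwer}, applied over $\mathbb C$ with the same $\Theta,\kappa,s,\Lambda$ and the same choice of $K$ and $j$ as in the odd case, give a metric $g=g_{A,j}$ for which the $N$ largest eigenvalues of $i\mathcal L_g$ are the $K\nu_i^{-1/2}$, the others being less than $Ka_*$. By Lemma~\ref{lem:parity}, $\mu_{p,2i-1}(g)=\mu_{p,2i}(g)=\nu_i/K^2$ for $i\le N$ and $\mu_{p,2N+1}(g)>\nu_N/K^2$.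 The metric $K^{-2}g$, together with Lemma~\ref{lem:parity}, proves Theorem~\ref{thm:main}(b).

\section{The case $n=2p+2$}\label{sec:even}

There is no helicity on $M$, and we need another fixed form to play its role. By \eqref{eq:duality} we have $\mu_{p,i}=\mu_{p+1,i}$, so we may work on $Z^{p+2}(M)$, where $T_g$ has eigenvalues $1/\mu_{p,i}$. The primitives then have the middle degree $p+1$, whose norm is conformally invariant: within a conformal class $b_g$ is fixed, while $q_g$ carries an arbitrary weight. It remains to choose the class so that $b_g$ sees a linking matrix.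

Let $X=S^{2p+1}$ with a metric $g_X$, let $(\alpha_i)$, $(e_i)$, $\mu_i$ be the eigenforms and eigenvalues of $X$ in degree $p$ as in \eqref{eq:T}, and let $T_X$ be the operator on $Z^{p+1}(X)$. On the infinite cylinder $X\times\mathbb R$, separation of variables suggests that the smallest primitive of $f(t)\,dt\wedge e_i$ has squared norm $\langle f,(-\partial_t^2+\mu_i)^{-1}f\rangle$. The kernel of this inverse is $e^{-\sqrt{\mu_i}|t-t'|}/(2\sqrt{\mu_i})$, so for $f$ supported near $0$ the cost is about $(\int f)^2/(2\sqrt{\mu_i})$. The operator that appears is $T_X^{1/2}=(\mathcal L_X^*\mathcal L_X)^{1/2}$, the absolute value of the helicity operator of $X$. The absolute value forgets whether the linking matrix was symmetric or antisymmetric, and the weights are introduced afterwards; this is why no parity survives.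

\subsection{Forms supported in a thin slice of a long cylinder}

Let $0<\rho\le1\le R$ with $\rho<R$. A ball of $M$ contains an annulus, which we identify with a neighborhood of $\mathcal C=X\times[-R,R]$; let $g_0^M$ be a metric on $M$ equal to $g_X+dt^2$ on $\mathcal C$. Norms and the form $b$ on $Z^{p+2}(M)$ refer to $g_0^M$ and $g_X$. Let $a_1=\sqrt{\mu_1}$ and
\[
\varepsilon_R=\sup_{a\ge a_1}\Big[\coth(2aR)-1+\frac{\cosh2a}{\sinh2aR}\Big].
\]
For $a\ge a_1$ the first term is at most $\coth(2a_1R)-1$ and the second at most $2e^{-2a_1(R-1)}/(1-e^{-4a_1R})$, so $\varepsilon_R\to0$ as $R\to\infty$.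

\begin{lemma}\label{lem:cylinder}
Let $\gamma=\gamma_0+dt\wedge\gamma_1\in Z^{p+2}(M)$ vanish outside $X\times[-\rho,\rho]$, where $\gamma_0(t),\gamma_1(t)$ are forms on $X$, and let $\bar\gamma=(2\rho)^{-1/2}\int\gamma_1(t)\,dt$. Then $\bar\gamma\in Z^{p+1}(X)$, $\|\bar\gamma\|\le\|\gamma\|$ and
\[
\big|\,b(\gamma)-\rho\langle T_X^{1/2}\bar\gamma,\bar\gamma\rangle\big|\le(6\rho^2+\rho\,\varepsilon_R/a_1)\|\gamma\|^2 .
\]
\end{lemma}

\begin{proof}
The bound $\|\bar\gamma\|\le\|\gamma\|$ is the Cauchy--Schwarz inequality in $t$. Let $f_i(t)=\langle\gamma_1(t),e_i\rangle_X$, supported in $[-\rho,\rho]$, and $\zeta(t)=\gamma_1(t)-\sum_if_i(t)e_i$, which is orthogonal to the exact forms of $X$. We know nothing of the metric outside $\mathcal C$, so we bound $b(\gamma)$ from below by forgetting the outside, and from above by primitives that vanish there. Let $G_i^D$ and $G_i^N$ be the inverses of $-\partial_t^2+\mu_i$ on $[-R,R]$ with Dirichlet and Neumann conditions. For $y=G_i^Df_i$ or $y=G_i^Nf_i$, integration by parts gives $\int(y'^2+\mu_iy^2)=\langle f_i,y\rangle$.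

\emph{Lower bound.} Let $\psi\in L^2$ with $d\psi=\gamma$, write $\psi=\psi_0+dt\wedge\psi_1$ on $\mathcal C$, and let $u_i=\langle\psi_0,e_i\rangle_X$, $v_i=\langle\psi_1,\alpha_i\rangle_X$. The $dt$ component of $d\psi=\gamma$ reads $\gamma_1=\partial_t\psi_0-d_X\psi_1$. Pair it with $y(t)e_i$, $y\in C_c^\infty(-R,R)$, and use $\delta e_i=\sqrt{\mu_i}\,\alpha_i$:
\[
\int f_iy=-\int u_iy'-\sqrt{\mu_i}\int v_iy,\qquad\text{so}\qquad\Big(\int f_iy\Big)^2\le\int(u_i^2+v_i^2)\int(y'^2+\mu_iy^2).
\]
By density this holds for $y\in H_0^1(-R,R)$, and $y=G_i^Df_i$ gives $\langle f_i,G_i^Df_i\rangle\le\int(u_i^2+v_i^2)$. Bessel's inequality for $(e_i)$ and $(\alpha_i)$ yields $b(\gamma)\ge\sum_i\langle f_i,G_i^Df_i\rangle$.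

\emph{Upper bound.} Let $y_i=G_i^Nf_i\in H^2$, and let $\psi_i=-y_i'e_i-\sqrt{\mu_i}\,y_i\,dt\wedge\alpha_i$ on $\mathcal C$, extended by zero. Its tangential trace on $\partial\mathcal C$ is $-y_i'(\pm R)e_i=0$, and $d(dt\wedge\alpha_i)=-\sqrt{\mu_i}\,dt\wedge e_i$, so by (H2) $d\psi_i=(-y_i''+\mu_iy_i)\,dt\wedge e_i=f_i\,dt\wedge e_i$ on $M$. The $\psi_i$ are orthogonal, with $\|\psi_i\|^2=\langle f_i,G_i^Nf_i\rangle\le\|f_i\|^2/\mu_1$. So $\psi=\sum\psi_i$ converges in $L^2$, as does $\sum d\psi_i$, and since $d$ is closed, $d\psi=\sum f_i\,dt\wedge e_i$.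

The remainder $\gamma_0+dt\wedge\zeta$ has a small primitive. Let $\xi(t)=\int_{-R}^t\zeta$. The $dt$ component of $d\gamma=0$ reads $\partial_t\gamma_0=d_X\gamma_1$, and $d_X\gamma_1=d_X\zeta=\partial_td_X\xi$ because $\sum f_ie_i$ is an $L^2$ limit of $d_X$-closed forms. The distribution $\gamma_0-d_X\xi$ is thus independent of $t$, and it vanishes for $t<-\rho$; so $d_X\xi=\gamma_0$. For $t>\rho$, the form $\xi(t)=\int\zeta$ is closed and orthogonal to exact forms, hence harmonic, hence zero because $H^{p+1}(S^{2p+1})=0$ for $p\ge1$. This shows first that $\bar\gamma=(2\rho)^{-1/2}\sum_i(\int f_i)e_i$ is exact. It also shows that $\xi$ is supported in $|t|\le\rho$, in the interior of $\mathcal C$, so that $d\xi=\gamma_0+dt\wedge\zeta$ on $M$; and $\|\xi(t)\|\le\sqrt{2\rho}\,\|\gamma\|$ gives $\|\xi\|^2\le4\rho^2\|\gamma\|^2$. We have $d(\psi+\xi)=\gamma$, and $\xi\perp\psi$ since $\xi(t)\perp e_i$ and $\xi$ has no $dt$ component. Hence $b(\gamma)\le\sum_i\langle f_i,G_i^Nf_i\rangle+4\rho^2\|\gamma\|^2$.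

\emph{Comparison of the kernels.} Let $a=\sqrt{\mu_i}$. For $t\le t'$ the Neumann kernel is $\cosh a(R+t)\cosh a(R-t')/(a\sinh2aR)$, and the Dirichlet kernel is the same with $\sinh$ in place of $\cosh$ in the numerator. The product formulas give
\[
G(t,t')=\frac{\cosh(2aR-a|t-t'|)\pm\cosh a(t+t')}{2a\sinh2aR},
\]
with $+$ for Neumann and $-$ for Dirichlet. For $0\le x\le y$, $y>0$, we have $e^{-x}\sinh y\le\frac12e^{y-x}\le\cosh(y-x)\le\cosh y$, so $\cosh(y-x)/\sinh y$ differs from $1$ by at most $x+\coth y-1$. For $|t|,|t'|\le\rho\le 1$ this gives $|2aG-1|\le2a\rho+\varepsilon_R$, that is, $|G-\frac1{2a}|\le\rho+\frac{\varepsilon_R}{2a_1}$. As $(\int|f_i|)^2\le2\rho\|f_i\|^2$,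
\[
\Big|\langle f_i,Gf_i\rangle-\frac1{2\sqrt{\mu_i}}\Big(\int f_i\Big)^2\Big|\le\Big(2\rho^2+\frac{\rho\,\varepsilon_R}{a_1}\Big)\|f_i\|^2
\]
for both kernels. Sum over $i$, using $\sum\|f_i\|^2\le\|\gamma\|^2$ and $\sum_i(\int f_i)^2/(2\sqrt{\mu_i})=\rho\langle T_X^{1/2}\bar\gamma,\bar\gamma\rangle$.
\end{proof}

\subsection{The metric on the cross-section}

Adding to the list a value $\nu_{N+1}>\nu_N$ if necessary, which only strengthens the conclusion of Theorem~\ref{thm:main}(a), we assume from now on that $N$ is even. Let $m=N$ and let $V$ be as in Lemma~\ref{lem:model}.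

\begin{lemma}\label{lem:section}
For every $\eta'>0$ there are an integer $K\ge1$, tubes $U_1,\dots,U_I$ in $X=S^{2p+1}$ and a metric $g_X$ for which the flux forms $\theta_k$ are orthonormal and $\|K^{-1}T_X^{1/2}-JVV^TJ^*\|\le\eta'$, where $Jy=\sum y_k\theta_k$.
\end{lemma}

\begin{proof}
Take $\ell=KVV^T$ if $p$ is odd, and $\ell=KV\mathbb JV^T$ if $p$ is even, with $\mathbb J$ as in Section~\ref{sec:odd} and blocks of size $N/2$; this is where $N$ even is used. Apply Proposition~\ref{prop:approx} with $\mathcal B$ a point and all weights equal to $1$. For $K$ and then $j$ large, the resulting metric $g_X$ satisfies $\|K^{-1}\mathcal L_X-J\mathsf MJ^*\|\le\eta$ with $\eta$ as small as we wish, where $\mathsf M=\ell^T/K$ is $VV^T$ or $-V\mathbb JV^T$. Since $V^TV=(2m-1)1$ and $\mathbb J^T\mathbb J=1$, in both cases $\mathsf M^T\mathsf M=(2m-1)VV^T=(VV^T)^2$, and $\|\mathsf M\|=2m-1$. Let $P=K^{-2}T_X=K^{-2}\mathcal L_X^*\mathcal L_X$ and $Q=J\mathsf M^T\mathsf MJ^*$. Then $\|P-Q\|\le\eta(4m-2+\eta)$ and $Q^{1/2}=JVV^TJ^*$.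

It remains to see that $\|P^{1/2}-Q^{1/2}\|\le\|P-Q\|^{1/2}$ for compact $P,Q\ge0$. Let $P_\pm=P^{1/2}\pm Q^{1/2}$, so that $P-Q=\frac12(P_-P_++P_+P_-)$ and $P_+\ge\pm P_-$. Let $u$ be a unit eigenvector of the compact self-adjoint operator $P_-$ with eigenvalue $\lambda=\pm\|P_-\|$. Then $|\langle(P-Q)u,u\rangle|=|\lambda|\langle P_+u,u\rangle\ge|\lambda|\,|\langle P_-u,u\rangle|=\lambda^2$.
\end{proof}

\subsection{The family of metrics}

We state the result as a family, because Section~\ref{sec:high} needs the family and not only its fixed point. Let $A_0=\operatorname{diag}(\nu_1^{-1},\dots,\nu_N^{-1})$, $a_*=\nu_N^{-1}$, $r=a_*/(8N)$, and let $\mathcal B$ be the ball of center $A_0$ and radius $r$ in $\operatorname{Herm}_N(\mathbb R)$.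

\begin{proposition}\label{prop:family}
Let $M$ have dimension $2p+2$. There are smooth metrics $g_A$ on $M$, isometries $E'_A:\mathbb R^N\to(Z^{p+2}(M),q_{g_A})$ and matrices $\Theta(A)\in\operatorname{Herm}_N(\mathbb R)$, all continuous in $A\in\mathcal B$ (the metrics for the $C^0$ norm), such that
\[
T_{g_A}E_A'=E_A'\Theta(A),\qquad\|\Theta(A)-A\|\le r/2,\qquad T_{g_A}\le r\ \text{ on }(\operatorname{Im}E_A')^\perp .
\]
\end{proposition}

\begin{proof}
Let $t_k(A)$ be the weights of Lemma~\ref{lem:model}, with maximum $t_{\max}$ on $\mathcal B$. Let $K$, $U_k$, $g_X$ be given by Lemma~\ref{lem:section}, and let $\rho$, $R$, $g_0^M$ be as in Lemma~\ref{lem:cylinder}; the values of $\eta'$, $\rho$, $R$ are chosen below. Let $U^M=\bigcup_kU_k\times[-\rho,\rho]$. Let $\sigma_A$ be smooth, positive, $C^0$-continuous in $A$ and equal to $1/t_k(A)$ on $U_k\times[-\rho,\rho]$, built with cutoff functions as before Proposition~\ref{prop:approx}; let $w\ge0$ be smooth with zero set $U^M$, and let $g_{A,j}=(\sigma_A+jw)^{-1}g_0^M$. By \eqref{eq:conformal}, $b_{g_{A,j}}=b$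 on $Z^{p+2}(M)$, and since $n-2(p+2)=-2$, $q_{g_{A,j}}(\gamma)=\int(\sigma_A+jw)|\gamma|^2$. Lemma~\ref{lem:concentration} applies with $\Phi=b$ and $T_{A,j}=T_{g_{A,j}}$.

Let $\hat\theta_k=(2\rho)^{-1/2}\mathbf 1_{[-\rho,\rho]}(t)\,dt\wedge\theta_k$. If $\zeta$ is a smooth closed $p$-form on $M$, its restriction $\zeta_t$ to each slice is closed, so $\int_X\theta_k\wedge\zeta_t=0$ and $\int_M\hat\theta_k\wedge\zeta=0$. By \eqref{eq:exact}, $\hat\theta_k\in Z_{U^M}$. These forms are orthonormal for $g_0^M$, and $q_A(\hat\theta_k)=1/t_k$. Define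
\[
E_Ax=\sum_kt_k\,(VA^{-1/2}x)_k\,\hat\theta_k .
\]
Then $q_A(E_Ax)=\sum_kt_k(VA^{-1/2}x)_k^2=|x|^2$ because $V^TS_A^2V=A$. For $\gamma\in Z_{U^M}$ let $a_k=\langle\gamma,\hat\theta_k\rangle=\langle\bar\gamma,\theta_k\rangle_X$, that is, $a=J^*\bar\gamma$. Then $q_A(\gamma,E_Ax)=\sum_k(VA^{-1/2}x)_ka_k$, so $E_A^*\gamma=A^{-1/2}V^Ta$ and
\[
\langle AE_A^*\gamma,E_A^*\gamma\rangle=|V^Ta|^2=\langle JVV^TJ^*\bar\gamma,\bar\gamma\rangle .
\]
Lemmas~\ref{lem:cylinder} and~\ref{lem:section}, together with $\|\gamma\|^2\le t_{\max}q_A(\gamma)$, give on $Z_{U^M}$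
\[
\Big|\frac{b(\gamma)}{K\rho}-\langle AE_A^*\gamma,E_A^*\gamma\rangle\Big|\le\Big(\eta'+\frac{6\rho+\varepsilon_R/a_1}K\Big)t_{\max}\,q_A(\gamma).
\]
A bound on the quadratic form of a self-adjoint operator is a bound on its norm, so by Lemma~\ref{lem:concentration},
\[
\Big\|\frac{T_{g_{A,j}}}{K\rho}-E_AAE_A^*\Big\|\le\eta:=\Big(\eta'+\frac{6\rho+\varepsilon_R/a_1}K\Big)t_{\max}+\frac{\eta_j}{K\rho}.
\]
Choose $\eta'$ small, which fixes $K$, $g_X$ and $a_1$; then $\rho$ small and $R$ large; then $j$ large. This makes $\eta\le\eta_0$ and $C\eta\le r/2$ in Lemma~\ref{lem:cluster}, applied with $\Theta=A$, $\kappa=0$, $s=r$, $\Lambda=\|A_0\|+r$; its hypotheses follow from the last bound exactly as they followed from \eqref{eq:odd}, and continuity holds by Lemma~\ref{lem:continuity}. Let $g_A=(K\rho)^{-1}g_{A,j}$, so that $T_{g_A}=T_{g_{A,j}}/(K\rho)$, let $\Theta(A)=\Theta'$, and let $E_A'$ be the map $E'$ of the lemma multiplied by the constant that makes it an isometry for $g_A$.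
\end{proof}

By Lemma~\ref{lem:brouwer} there is $A$ with $\Theta(A)=A_0$. The $N$ largest eigenvalues of $T_{g_A}$ are then the $\nu_i^{-1}$, and the others are at most $r<a_*$. This proves Theorem~\ref{thm:main}(a) for $n=2p+2$.

\section{The case $n\ge2p+3$}\label{sec:high}

Let $n'=n-2p-2\ge1$ and $Y=S^{2p+2}$. The plan is to make $M$ look like a thin product $Y\times D_\rho$, with $D_\rho$ now the disc of radius $\rho$ in $\mathbb R^{n'}$, by shrinking the metric elsewhere. The low spectrum of $M$ in degree $p$ is then close to that of $Y$. A multiple eigenvalue on $Y$ may split in the process, so we carry along the whole family of Proposition~\ref{prop:family} and apply the fixed point lemma only at the end. We keep $N$ even and $A_0$, $a_*$, $r$, $\mathcal B$ as in Section~\ref{sec:even}, and we put $\Lambda=\|A_0\|+2r$.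

\subsection{The family on $Y$ in degree $p+1$}

In dimension $n\ge 2p+3$ the duality no longer relates the degrees $p$ and $p+1$, so the family must be transported to $Z^{p+1}(Y)$. Let $g_A$, $E_A'$, $\Theta(A)$ be given by Proposition~\ref{prop:family} on $Y$. Note that $3r\le 7r-r/2\le\Theta(A)\le\Lambda$.

\begin{lemma}\label{lem:transport}
There are isometries $x\mapsto\omega_{A,x}$ from $\mathbb R^N$ to $(Z^{p+1}(Y),q_{g_A})$ such that $\omega_{A,x}$ and $\alpha_{A,x}=\mathcal P_{g_A}\omega_{A,x}$ are continuous in $(A,x)$ in $L^2$, $b_{g_A}(\omega_{A,x})=\langle\Theta(A)x,x\rangle$, and, for every $\omega\in Z^{p+1}(Y)$, with $x$ defined by $\langle x,y\rangle=\langle\omega,\omega_{A,y}\rangle_{g_A}$ for all $y$,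
\begin{equation}\label{eq:Y}
b_{g_A}(\omega)\le\langle\Theta(A)x,x\rangle+r(\|\omega\|^2-|x|^2)\le\Lambda\|\omega\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Write $\Theta=\Theta(A)$ and let $\omega_{A,x}=*\mathcal P_{g_A}E_A'\Theta^{-1/2}x$, the star of a coexact $(p+1)$-form, hence an exact $(p+1)$-form. Continuity follows from Lemma~\ref{lem:continuity}. We have $\|\omega_{A,x}\|^2=b_{g_A}(E_A'\Theta^{-1/2}x)=\langle\Theta\Theta^{-1/2}x,\Theta^{-1/2}x\rangle=|x|^2$. If $\Theta x=\lambda x$, then $E_A'x$ is an exact eigenform of $\Delta$ for $1/\lambda$; so is its coexact primitive, which is $\lambda\,\delta E_A'x$, and so is the star of that primitive. Thus $\omega_{A,x}$ is an eigenvector for $\lambda$ of the operator $T$ of $g_A$ on $Z^{p+1}(Y)$. By linearity $T\omega_{A,x}=\omega_{A,\Theta x}$ for all $x$, which gives the value of $b_{g_A}(\omega_{A,x})$. Since $\mu_{p,i}=\mu_{p+1,i}$ on $Y$, the operator $T$ has exactly $N$ eigenvalues greater than $r$, and the image of $x\mapsto\omega_{A,x}$ is the sum of the corresponding eigenspaces. Write $\omega=\omega_{A,x}+\omega^\perp$;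 then $b_{g_A}(\omega)=\langle\Theta x,x\rangle+b_{g_A}(\omega^\perp)$ and $b_{g_A}(\omega^\perp)\le r\|\omega^\perp\|^2=r(\|\omega\|^2-|x|^2)$.
\end{proof}

\subsection{Three lemmas on primitives}

The sphere $S^{2p+2}\subset\mathbb R^{2p+3}\subset\mathbb R^n$ has trivial normal bundle, so a ball of $M$ contains a copy of $Y\times D_2$. Let $\hat g_A=\chi\,(g_A+dv_1^2+\dots+dv_{n'}^2)+(1-\chi)g_*$, with $g_*$ a fixed metric on $M$ and $\chi$ a cutoff function supported in $Y\times D_2$ and equal to $1$ on $Y\times D_1$. For $0<\rho<\frac12$ let $\mathcal V=Y\times\bar D_\rho$ and let $W$ be the complement of the interior of $\mathcal V$; both are compact with smooth boundary. Unless stated otherwise, norms refer to $\hat g_A$. These metrics are uniformly equivalent, so an estimate proved for a fixed metric holds for all of them; $C_\rho$ denotes constants that depend on $\rho$ but not on $A$.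

To bound $b$ from above we construct a primitive on $M$ in three moves: take the best primitive on $\mathcal V$, extend it to $M$, and correct it outside $\mathcal V$. We begin with the first. For $\omega\in L^2\Omega^{p+1}(\mathcal V)$ that has an $L^2$ primitive on $\mathcal V$, let $b_{\mathcal V}(\omega)=\min\{\|\varphi\|_{\mathcal V}^2:d\varphi=\omega\}$. For a form $\varphi$ on $\mathcal V$, let $\varphi^{(0)}$ be its component without any factor $dv_i$, and let $\bar\varphi=|D_\rho|^{-1/2}\int_{D_\rho}\varphi^{(0)}dv$, a form on $Y$. For a form $\alpha$ on $Y$ let $\alpha^\uparrow=|D_\rho|^{-1/2}\mathrm{pr}_Y^*\alpha$. The map $\alpha\mapsto\alpha^\uparrow$ is an isometry with adjoint $\varphi\mapsto\bar\varphi$, and it commutes with $d$.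

\begin{lemma}[thin product]\label{lem:product}
If $\omega$ has an $L^2$ primitive on $\mathcal V$, then $\bar\omega\in Z^{p+1}(Y)$ and $b_{\mathcal V}(\omega)\le b_{g_A}(\bar\omega)+c_1^2\rho^2\|\omega\|_{\mathcal V}^2$, where $c_1$ depends only on $n'$. Moreover $b_{\mathcal V}(\bar\omega^\uparrow)=b_{g_A}(\bar\omega)$.
\end{lemma}

\begin{proof}
Let $\Pi\varphi=\bar\varphi^\uparrow$, the orthogonal projection onto pullbacks from $Y$. For smooth $\varphi$ we have $(d\varphi)^{(0)}=d_Y\varphi^{(0)}$, so $\Pi d=d\Pi$; by density and closedness of $d$ this holds on $\operatorname{Dom}(d)$. If $d\varphi=\omega$, then $d\bar\varphi^\uparrow=\bar\omega^\uparrow$, so $d\bar\varphi=\bar\omega$ on $Y$. A primitive of $\Pi\omega$ can be replaced by its image under $\Pi$ without increasing the norm, so $b_{\mathcal V}(\Pi\omega)=b_{g_A}(\bar\omega)$. If $\varphi_1,\varphi_2$ are primitives of $\Pi\omega$ and $(1-\Pi)\omega$, then $\Pi\varphi_1+(1-\Pi)\varphi_2$ is a primitive of $\omega$ of squared norm at most $\|\varphi_1\|^2+\|\varphi_2\|^2$. It therefore suffices to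 find a primitive of $(1-\Pi)\omega$ of norm at most $c_1\rho\|\omega\|$.

On $\bar D_\rho$, (H3) and the closed graph theorem show that the inverse of $d:(\ker d)^\perp\cap\operatorname{Dom}(d)\to\operatorname{Im}d$, extended by zero on $(\operatorname{Im}d)^\perp$, is a bounded operator $\mathcal K$ of degree $-1$. The operator $d\mathcal K$ is the projection onto $\operatorname{Im}d$, and $\mathcal Kd$ is the projection onto $(\ker d)^\perp$, so $d\mathcal K+\mathcal Kd=1-\Pi_0$ on $\operatorname{Dom}(d)$, with $\Pi_0$ the projection onto constant functions. The dilation $v\mapsto\rho v$ multiplies norms of $k$-forms by $\rho^{k-n'/2}$, so $\|\mathcal K\|\le c_1\rho$, with $c_1$ the norm for the unit disc. As $L^2\Omega(\mathcal V)$ is the Hilbert tensor product of $L^2\Omega(Y)$ and $L^2\Omega(D_\rho)$, the formula $\mathcal K'(\alpha\wedge\beta)=(-1)^{k}\alpha\wedge\mathcal K\beta$, $k=\deg\alpha$, defines an operator of norm at most $c_1\rho$. For smooth $\alpha$ on $Y$ and $\beta$ on $\bar D_\rho$,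
\[
d\mathcal K'(\alpha\wedge\beta)=(-1)^kd\alpha\wedge\mathcal K\beta+\alpha\wedge d\mathcal K\beta,\qquad\mathcal K'd(\alpha\wedge\beta)=(-1)^{k+1}d\alpha\wedge\mathcal K\beta+\alpha\wedge\mathcal Kd\beta,
\]
whose sum is $\alpha\wedge(1-\Pi_0)\beta=(1-\Pi)(\alpha\wedge\beta)$. Finite sums of such products are dense in $\operatorname{Dom}(d)$ for the graph norm: the spectral projection $P_l$ of the Laplacian of $Y$ for $[0,l]$, acting on the factor $Y$, sends a smooth form $\varphi$ to such a sum, commutes with $d$, and tends strongly to $1$, so $P_l\varphi\to\varphi$ and $dP_l\varphi\to d\varphi$. Since $\mathcal K'$ and $\Pi$ are bounded and $d$ is closed, $d\mathcal K'+\mathcal K'd=1-\Pi$ on $\operatorname{Dom}(d)$. Applied to the closed form $(1-\Pi)\omega$, this identity shows that $\mathcal K'(1-\Pi)\omega$ is the required primitive.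
\end{proof}

\begin{lemma}[extension]\label{lem:extension}
There is a linear map $\mathcal E$, independent of $A$, from $\operatorname{Dom}(d)$ on $\mathcal V$ to $\operatorname{Dom}(d)$ on $M$, with $\mathcal E\varphi=\varphi$ on $\mathcal V$ and $\|\mathcal E\varphi\|_M+\|d\mathcal E\varphi\|_M\le C_\rho(\|\varphi\|_{\mathcal V}+\|d\varphi\|_{\mathcal V})$.
\end{lemma}

\begin{proof}
Let $\varsigma(y,v)=(y,(2\rho-|v|)v/|v|)$, a diffeomorphism from $\{\rho\le|v|\le\frac32\rho\}$ onto $\{\frac12\rho\le|v|\le\rho\}$ equal to the identity on $\partial\mathcal V$. Let $\chi_0(|v|)$ be a cutoff function equal to $1$ near $|v|\le\rho$ and to $0$ near $|v|\ge\frac32\rho$. Put $\mathcal E\varphi=\varphi$ on $\mathcal V$, $\chi_0\,\varsigma^*\varphi$ on the first shell, and $0$ elsewhere. For $\varphi$ smooth up to the boundary, the tangential traces on the two sides of $\partial\mathcal V$ agree, so the boundary terms cancel in Stokes' formula, and $d\mathcal E\varphi$ is $d\varphi$ on $\mathcal V$ and $\chi_0\varsigma^*d\varphi+d\chi_0\wedge\varsigma^*\varphi$ on the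 shell. The estimate follows, and the general case by density.
\end{proof}

\begin{lemma}[correction]\label{lem:correction}
If $\omega_0\in Z^{p+1}(M)$ vanishes on $\mathcal V$, there is $\psi\in L^2$ vanishing on $\mathcal V$ with $d\psi=\omega_0$ and $\|\psi\|\le C_\rho\|\omega_0\|$.
\end{lemma}

\begin{proof}
Use the metric $g_*$. A smooth form $\zeta$ on $W$ extends to $M$, so $\int_W\omega_0\wedge d\zeta=\int_M\omega_0\wedge d\zeta=0$. By (H1), $\omega_0|_W=d\beta+\vartheta$ with $\beta\in H^1_D$, $\|\beta\|\le C_\rho\|\omega_0\|$ and $\vartheta\in\mathcal H_D^{p+1}(W)$. We show that $\vartheta=0$; then $\psi=\beta$, extended by zero, is the solution by (H2). By excision and Lefschetz duality, $H^{n-p}(M,W)\cong H^{n-p}(\mathcal V,\partial\mathcal V)\cong H_p(\mathcal V)=H_p(S^{2p+2})$, which is zero since $1\le p<2p+2$. The exact sequence of the pair $(M,W)$ shows that the restriction $H^{n-p-1}(M)\to H^{n-p-1}(W)$ is onto. So the smooth closed form $*\vartheta$ can be written $\zeta_M|_W+d\xi$, with $\zeta_M$ smooth and closed on $M$ and $\xi$ smooth on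 $W$. Then
\[
\|\vartheta\|^2=\int_W\vartheta\wedge*\vartheta=\int_M\omega_0\wedge\zeta_M-\int_Wd\beta\wedge\zeta_M+\int_W\vartheta\wedge d\xi .
\]
The first term vanishes by \eqref{eq:exact}. The other two are, up to sign, the integrals over $W$ of $d(\beta\wedge\zeta_M)$ and $d(\vartheta\wedge\xi)$, which vanish because $\beta$ and $\vartheta$ have zero tangential trace.
\end{proof}

\subsection{Shrinking the complement}

Let $0<\varepsilon<1$, and let $F_\infty$ be equal to $1$ on $\mathcal V$ and to $\varepsilon$ elsewhere. This factor is not smooth, so we approximate it from above. Let $\chi_1:\mathbb R\to[0,1]$ be smooth and nonincreasing, equal to $1$ on $(-\infty,0]$ and to $0$ on $[1,\infty)$, and for $j\ge2$ let $F_j=\varepsilon+(1-\varepsilon)\chi_1(j(|v|-\rho))$ on $Y\times D_2$ and $F_j=\varepsilon$ elsewhere. The $F_j$ are smooth, equal to $1$ on $\mathcal V$, and decrease pointwise to $F_\infty$. For $2\le j\le\infty$ and $\omega\in Z=Z^{p+1}(M)$ let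
\[
q_{A,j}(\omega)=\int_MF_j^{\,n'}|\omega|^2,\qquad b_{A,j}(\omega)=\min_{d\varphi=\omega}\int_MF_j^{\,n'+2}|\varphi|^2 .
\]
By \eqref{eq:conformal}, for finite $j$ these are the forms $q$ and $b$ of the smooth metric $F_j^2\hat g_A$. Two features of the exponents matter. Since $n'>0$, the part of a fixed form that lies in $W$ becomes negligible in $q$. And primitives gain the extra factor $\varepsilon^2$ on $W$, which absorbs the constants $C_\rho$.

\begin{remark}
Lemma~\ref{lem:correction} is what prevents small eigenvalues from appearing. Suppose $M=S^n$ and that $Y$ is replaced by a manifold with $H^p(Y)\ne0$. Let $\omega_0=d\mathcal E\varphi$ with $\varphi$ smooth, closed and not exact on $\mathcal V$. Every primitive of $\omega_0$ differs from $\mathcal E\varphi$ by an exact form, so $b_{A,\infty}(\omega_0)$ is at least the squared distance from $\varphi$ to the exact forms on $\mathcal V$, while $q_{A,\infty}(\omega_0)=\varepsilon^{n'}\|\omega_0\|_W^2\to0$ as $\varepsilon\to0$.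
\end{remark}

Define $E_A:\mathbb R^N\to Z$ by $E_Ax=d\mathcal E(\alpha_{A,x}^\uparrow)$. It equals $\omega_{A,x}^\uparrow$ on $\mathcal V$. By Lemmas~\ref{lem:transport} and~\ref{lem:extension} it is continuous in $(A,x)$ in $L^2$, and $\|E_Ax\|\le C_\rho|x|$. We verify (L1)--(L3) of Lemma~\ref{lem:onesided} for the scalar product $q_{A,j}$, the operator $T_{A,j}\ge0$ that represents $b_{A,j}$, the matrix $\Theta=\Theta(A)$ and $\kappa=r$. We shall use Dini's theorem twice: on a compact space, a decreasing sequence of continuous functions that converges pointwise to a continuous function converges uniformly.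

\emph{Condition (L1).} Let $\lambda_j$ be the supremum of $\int_WF_j^{n'}|E_Ax|^2$ over $A\in\mathcal B$ and $|x|\le1$. These integrals are continuous in $(A,x)$ and decrease, by dominated convergence, to the continuous function $\varepsilon^{n'}\|E_Ax\|_W^2\le C_\rho\varepsilon$. By Dini's theorem $\limsup_j\lambda_j\le C_\rho\varepsilon$. Since $\|E_Ax\|_{\mathcal V}=|x|$, we have $0\le q_{A,j}(E_Ax)-|x|^2\le\lambda_j|x|^2$.

\emph{Condition (L2).} A primitive on $M$ restricts to a primitive on $\mathcal V$, where $F_j=1$. By Lemmas~\ref{lem:product} and~\ref{lem:transport}, $b_{A,j}(E_Ax)\ge b_{\mathcal V}(\omega_{A,x}^\uparrow)=b_{g_A}(\omega_{A,x})=\langle\Theta x,x\rangle$.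

\emph{Condition (L3), first for $F_\infty$.} Let $\omega\in Z$, let $\bar\omega$ be the average of $\omega|_{\mathcal V}$, and let $x$ be defined by $\langle x,y\rangle=\langle\bar\omega,\omega_{A,y}\rangle=\langle\omega,E_Ay\rangle_{\mathcal V}$. Then $|x|\le\|\bar\omega\|\le\|\omega\|_{\mathcal V}$. Let $\varphi_{\mathcal V}$ be the minimal primitive of $\omega|_{\mathcal V}$; by Lemma~\ref{lem:product} and \eqref{eq:Y}, $\|\varphi_{\mathcal V}\|^2\le(\Lambda+c_1^2)\|\omega\|_{\mathcal V}^2$. The form $\omega_0=\omega-d\mathcal E\varphi_{\mathcal V}$ is exact on $M$, vanishes on $\mathcal V$, and $\|\omega_0\|\le C_\rho\|\omega\|_M$. With $\psi$ given by Lemma~\ref{lem:correction}, $\varphi=\mathcal E\varphi_{\mathcal V}+\psi$ is a primitive of $\omega$ that equals $\varphi_{\mathcal V}$ on $\mathcal V$ and satisfies $\|\varphi\|_W^2\le C_\rho\|\omega\|_M^2$. Since $\varepsilon^{n'}\|\omega\|_M^2\le q_{A,\infty}(\omega)$, we get $\varepsilon^{n'+2}\|\varphi\|_W^2\le C_\rho\varepsilon^2q_{A,\infty}(\omega)$. By Lemma~\ref{lem:product}, \eqref{eq:Y} and $\|\bar\omega\|^2\le q_{A,\infty}(\omega)\le q_{A,j}(\omega)$,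 for every $j$,
\begin{equation}\label{eq:step}
b_{A,\infty}(\omega)\le\langle\Theta x,x\rangle+r\big(q_{A,j}(\omega)-|x|^2\big)+(c_1^2\rho^2+C_\rho\varepsilon^2)\,q_{A,j}(\omega).
\end{equation}

\emph{From $b_{A,\infty}$ to $b_{A,j}$.} The difficulty is uniformity in $\omega$, which ranges over an infinite-dimensional space; the compactness of the primitive operator provides it. Let $Z_1$ be the unit ball of $Z$ for $g_*$, with the weak topology, which is compact and metrizable. For $2\le j\le\infty$, $b_{A,j}(\omega)$ is the squared distance from $\mathcal P_{g_*}\omega$ to $\ker d$ for the norm $\|\varphi\|_{A,j}^2=\int F_j^{n'+2}|\varphi|^2$. The compact operator $\mathcal P_{g_*}$ is continuous from $Z_1$ to $L^2$ with its norm topology, and the ratio $\|\cdot\|_{A,j}/\|\cdot\|_{A',j}$ tends uniformly to $1$ as $A'\to A$. So $b_{A,j}(\omega)$ is continuous on $\mathcal B\times Z_1$. It decreases in $j$, and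
\[
\inf_{j<\infty}b_{A,j}(\omega)=\inf_{\zeta\in\ker d}\ \inf_{j<\infty}\|\mathcal P_{g_*}\omega-\zeta\|_{A,j}^2=\inf_{\zeta\in\ker d}\|\mathcal P_{g_*}\omega-\zeta\|_{A,\infty}^2=b_{A,\infty}(\omega)
\]
by dominated convergence. Dini's theorem and the bound $\varepsilon^{n'}\|\omega\|_M^2\le q_{A,j}(\omega)$ give $b_{A,j}(\omega)\le b_{A,\infty}(\omega)+\eta_j'\,q_{A,j}(\omega)$, where $\eta_j'\to0$ for fixed $\rho$ and $\varepsilon$, uniformly in $A$ and $\omega$.

\emph{From $x$ to $E_A^*\omega$.} Let $x'=E_A^*\omega$, the adjoint being taken for $q_{A,j}$. Then $\langle x'-x,y\rangle=\int_WF_j^{n'}\langle\omega,E_Ay\rangle$, so $|x'-x|\le\lambda_j^{1/2}q_{A,j}(\omega)^{1/2}$ by the Cauchy--Schwarz inequality. Since $0\le\Theta-r\le\Lambda$ and $|x|\le q_{A,j}(\omega)^{1/2}$, for $\lambda_j\le1$ the quantities $\langle(\Theta-r)x,x\rangle$ and $\langle(\Theta-r)x',x'\rangle$ differ by at most $\Lambda|x-x'|(|x|+|x'|)\le3\Lambda\lambda_j^{1/2}q_{A,j}(\omega)$. With \eqref{eq:step}, this proves (L3) with error $c_1^2\rho^2+C_\rho\varepsilon^2+\eta_j'+3\Lambda\lambda_j^{1/2}$.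

\subsection{End of the proof}

Choosing $\rho$ small, then $\varepsilon$ small, then $j$ large and finite, we obtain (L1)--(L3) with an error $\eta$ as small as we wish, uniformly in $A\in\mathcal B$. By Lemma~\ref{lem:onesided}, the hypotheses of Lemma~\ref{lem:cluster} hold with $\Theta=\Theta(A)$, $\kappa=s=r$, the constant $\Lambda$ fixed above, and an error $O(\sqrt\eta)$; recall that $\Theta(A)\ge3r=\kappa+2s$. The metrics $F_j^2\hat g_A$ are $C^0$-continuous in $A$, so the resulting matrix $\Theta'(A)$ is continuous by Lemma~\ref{lem:continuity}, and for $\eta$ small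
\[
\|\Theta'(A)-A\|\le\|\Theta'(A)-\Theta(A)\|+\|\Theta(A)-A\|\le\tfrac r2+\tfrac r2=r .
\]
Lemma~\ref{lem:brouwer} gives $A$ with $\Theta'(A)=A_0$. For $g=F_j^2\hat g_A$, the $N$ largest eigenvalues of $T_g$ on $Z^{p+1}(M)$ are the $\nu_i^{-1}$, and the others are at most $3r/2<a_*$. Hence $\mu_{p,i}(M,g)=\nu_i$ for $i\le N$ and $\mu_{p,N+1}(M,g)>\nu_N$. This settles the last case of Theorem~\ref{thm:main}(a) and completes the proof of the theorem.

\begin{thebibliography}{9}

\bibitem{Jammes}
Pierre Jammes, \emph{Construction de valeurs propres doubles du laplacien de Hodge-de~Rham}, arXiv:math/0608758 (2006).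

\bibitem{Schwarz}
G.~Schwarz, \emph{Hodge Decomposition}, LNM 1607.

\end{thebibliography}
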